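# Graphical zonotopes of bounded degree with vanishing edge expansion

## Recursive majority on a tree prism

All graphs in these notes are finite and simple. We begin with a family of graphs and a way to split their acyclic orientations into two equal halves.

**Definition 1 (tree prism).** For $b,d\ge 1$ let $T_{b,d}$ be the rooted $b$-ary tree of depth $d$: every non-leaf has $b$ children and all leaves are at depth $d$. Let $G_{b,d}=T_{b,d}\,\square\, K_2$. Its vertices are $(v,0),(v,1)$ for $v\in V(T_{b,d})$. Its edges are the *rungs* $r_v=\{(v,0),(v,1)\}$, one for each $v$, and the *horizontal edges* $\{(v,i),(w,i)\}$ for $vw\in E(T_{b,d})$ and $i\in\{0,1\}$.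

So we take two copies of the tree and join corresponding vertices. The maximum degree of $G_{b,d}$ is at most $b+2$ (parent, $b$ children, rung), whatever $d$ is. For $b\ge2$ the number of vertices is $n=2\frac{b^{d+1}-1}{b-1}$. For instance, $G_{3,1}$ is the prism over a star with three leaves: $8$ vertices, $4$ rungs, $6$ horizontal edges.

For a graph $G$, write $\mathrm{AO}(G)$ for the set of its acyclic orientations.

**Definition 2 (spins and recursive majority).** Given an orientation of $G_{b,d}$, put $\sigma_v=+1$ if $(v,0)\to(v,1)$ and $\sigma_v=-1$ otherwise. Let $b$ be odd. For a leaf $v$ put $f_v=\sigma_v$. For a non-leaf $v$ let $f_v$ be the majority of the values $f_c$ over the $b$ children $c$ of $v$. Finally let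
$$S=\{A\in\mathrm{AO}(G_{b,d}) : f_{\rm root}(A)=+1\}.$$

Only the leaf rungs enter $f_{\rm root}$. A leaf is *pivotal* if changing the spin at that leaf alone changes $f_{\rm root}$. Here is an example with $b=3$, $d=2$ and leaf spins in three blocks
$$(+,+,-)\qquad(+,+,-)\qquad(-,-,-).$$
The block majorities are $+,+,-$, so $f_{\rm root}=+1$ although only four of the nine leaves are $+$. Changing a $+$ leaf in the first block turns that block to $-$, and then the root value becomes $-1$; the same holds in the second block. Changing a $-$ leaf in the first or second block changes no block majority, and changing one leaf of the third block does not change its majority either. So exactly four leaves are pivotal.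

What is $S$ for? Suppose we walk on $\mathrm{AO}(G_{b,d})$ by reversing one edge at a time. We shall see that for large odd $b$ the set $S$ contains half of all acyclic orientations, yet has very few exits: to leave $S$ one must reverse the rung of a pivotal leaf, and in a uniform random acyclic orientation the expected number of pivotal leaves decays exponentially in the depth $d$. This walk is the walk along the edges of a polytope, and the set $S$ answers a question about its expansion.

## Edge expansion of graphical zonotopes

**Definition 3 (edge expansion).** For a finite graph $H$ with vertex set $V$,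
$$h(H)=\min\left\{\frac{|\partial S|}{\min\{|S|,|V\setminus S|\}} : \emptyset\neq S\subsetneq V\right\},$$
where $\partial S$ is the set of edges with one endpoint in $S$ and the other in $V\setminus S$. The expansion of a polytope is the edge expansion of the graph formed by its vertices and edges.

**Definition 4 (graphical zonotope).** For a graph $G$ on $\{1,\dots,n\}$ with at least one edge, and $e_1,\dots,e_n$ the standard basis of $\mathbb R^n$,
$$Z_G=\sum_{\{i,j\}\in E(G)}[e_i,e_j]\qquad\text{(Minkowski sum of segments)}.$$
We write $h(Z_G)$ for the expansion of $Z_G$.

For example, if $G$ is a single edge, $Z_G$ is a segment and $h(Z_G)=1$. If $G$ is a triangle, $Z_G$ is the sum of three pairwise non-parallel segments in a plane, a hexagon. Its graph is a $6$-cycle, and three consecutive vertices give $h(Z_G)=2/3$: every proper nonempty subset has at least two boundary edges, and the smaller side has at most three vertices.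

The question is taken from Jean Cardinal and Lionel Pournin, "The expansion of half-integral polytopes", arXiv:2402.14343 (2024). *Is the expansion of $Z_G$ bounded away from $0$ by a function of the maximum degree of $G$ alone?* That is, is there for every positive integer $k$ a constant $c(k)>0$ with $h(Z_G)\ge c(k)$ for every graph $G$ with at least one edge and maximum degree $\Delta(G)\le k$?

The context is this known result: half-integral zonotopes, that is, zonotopes whose vertices lie in $\{0,\frac12,1\}^d$, have expansion at least $7/12$; and every half-integral zonotope coincides with a graphical zonotope up to a bijective affine transformation.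

The answer to the question is no.

**Theorem 1.** Let $b\ge 267$ be odd, $m=\frac{b-1}2$, and
$$\rho_b=\frac{b}{\sqrt{\pi m}}\,(1-0.139^2)^m .$$
Then $\rho_b<1$ and $h(Z_{G_{b,d}})\le \rho_b^{\,d}$ for all $d\ge 1$. Consequently, for every $k\ge 269$, $\inf\{h(Z_G): G \text{ has an edge},\ \Delta(G)\le k\}=0$, and no $c(k)>0$ exists.

**Theorem 2.** For odd $b\ge 267$ and $n=|V(G_{b,d})|$,
$$h(Z_{G_{b,d}})\le (n/3)^{-\alpha_b},\qquad \alpha_b=\frac{\ln(1/\rho_b)}{\ln b}>0,\qquad \alpha_b\ge 0.00975\,\frac{b-1}{\ln b}-\frac12 .$$
So for every $\alpha>0$ there are $k$ and arbitrarily large graphs of maximum degree at most $k$ with $h(Z_G)\le(|V(G)|/3)^{-\alpha}$.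

The third theorem is a converse: for graphs of small width the expansion cannot be much smaller than this.

**Theorem 3.** If $V(G)$ has an ordering $v_1,\dots,v_n$ in which, for every $i$, at most $w$ edges join $\{v_1,\dots,v_i\}$ to the rest (cutwidth at most $w$), then $h(Z_G)\ge 2^{-(3w+2)}$. Consequently:

* (a) if $\Delta(G)\le k$ and $G$ has treewidth at most $t$, then $h(Z_G)\ge 2^{-3k(t+1)(1+\log_{3/2}n)-2}$, which is polynomial in $1/n$ for fixed $k,t$;
* (b) $h(Z_{G_{b,d}})\ge 2^{-5}(n/2)^{-6b\ln2/\ln b}$ (here $b\ge2$, so that $\ln b>0$). With Theorem 2, the decay exponent of this family is of order $b/\ln b$ as $b\to\infty$, up to constant factors.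

## Vertices are acyclic orientations, edges are flips

We need a combinatorial description of the graph of $Z_G$. Recall that the face of a Minkowski sum maximizing a linear functional is the sum of the corresponding faces of the summands.

**Lemma 1.** The vertices of $Z_G$ correspond bijectively to $\mathrm{AO}(G)$ via $A\mapsto p_A=\sum_{i\to j\in A}e_j$. Two vertices are adjacent in $Z_G$ iff the orientations differ in exactly one edge.

*Proof.* Let $c\in\mathbb R^n$. In the face of $Z_G$ maximizing $c$, the segment $[e_i,e_j]$ contributes $e_j$ if $c_i<c_j$, and the whole segment if $c_i=c_j$. The directions $e_i-e_j$ of distinct edges are pairwise non-parallel because $G$ is simple. So the face is a vertex iff $c_i\neq c_j$ for all edges $ij$, and it is one-dimensional iff $c_i=c_j$ for exactly one edge.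

**Vertices.** *This step gives the bijection.* If the face is a vertex, orient $i\to j$ when $c_i<c_j$. This orientation $A$ is acyclic since $c$ increases along its arrows, and the vertex is $p_A$. Conversely, for acyclic $A$ let $c_i$ be the position of $i$ in a linear extension of $A$; then $c$ is strictly increasing along all arrows, and the face is the vertex $p_A$. For injectivity, let $A$ be acyclic with this $c$ and let $B$ be any orientation. Then $c\cdot p_B=\sum_{i\to j\in B}c_j\le \sum_{ij\in E}\max(c_i,c_j)=c\cdot p_A$, with equality only if $B=A$. So $p_B\ne p_A$ for $B\neq A$.

**Edges give flips.** *Here we go from an edge of $Z_G$ to a pair of orientations.* Suppose the face is one-dimensional, with $c_i=c_j$ for exactly one edge $ij$. Its endpoints are $p_A$ and $p_{A'}$, where $A,A'$ orient all other edges in the direction of increasing $c$ and differ on $ij$. Both are acyclic: along a directed cycle $c$ would be non-decreasing, and strictly increasing on all edges but possibly one, which is impossible since a cycle has at least three edges.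

**Flips give edges.** *Here we go back.* Let $A\ni i\to j$ and $A'\ni j\to i$ be acyclic and differ only in $e=ij$. In $A-e$ there is no directed path from $j$ to $i$ (with $i\to j$ it would close a cycle in $A$), and none from $i$ to $j$ (with $j\to i$ it would close a cycle in $A'$). A directed cycle in the orientation obtained from $A-e$ by identifying $i$ and $j$ would lift either to a directed cycle of $A-e$ or to a directed path between $i$ and $j$. There is neither, so the contracted orientation is acyclic. A labelling of $G/e$ strictly increasing along it gives $c$ with $c_i=c_j$ and $c$ strictly increasing along all other arrows of $A$. The face maximizing $c$ is the segment $[p_A,p_{A'}]$. $\square$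

A move between two acyclic orientations differing in exactly one edge is called a *flip*. So $h(Z_G)$ is the edge expansion of the flip graph on $\mathrm{AO}(G)$, and the coordinates of $p_A$ are the in-degrees of $A$.

**Maximum degree at most 2.** All in-degrees then lie in $\{0,1,2\}$, so $\frac12Z_G$ is a half-integral zonotope, and the result quoted above gives $h(Z_G)\ge7/12$. Hence $c(1)$ and $c(2)$ exist. These notes do not decide which individual values $3\le k\le 268$ admit a constant $c(k)$; the question, which asks about *every* $k$, is settled negatively by Theorem 1.

**Forests.** Let $G$ be a forest with $\ell\ge1$ edges. Every orientation is acyclic, so the flip graph is the cube $\{0,1\}^\ell$, and we claim that its expansion is $1$, whatever the degrees are. Cutting along one coordinate gives $h\le1$. For the lower bound, join $A$ to $B$ by correcting coordinates $1,2,\dots,\ell$ in this order. If this path uses a given directed edge $X\to X'$ in coordinate $i$, then $A$ agrees with $X$ in coordinates $\ge i$ and $B$ agrees with $X'$ in coordinates $\le i$. So at most $2^{i-1}2^{\ell-i}=2^{\ell-1}$ pairs $(A,B)$ use it. For $\emptyset\ne R\subsetneq\{0,1\}^\ell$, each of the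 $|R||R^c|$ paths from $R$ to $R^c$ crosses from $R$ to $R^c$, so $|\partial R|\,2^{\ell-1}\ge|R||R^c|\ge2^{\ell-1}\min(|R|,|R^c|)$. This argument will return, in a harder setting, for Theorem 3.

**The four-cycle.** For $G=C_4=K_2\square K_2$ only the two cyclic orientations are excluded, so $|\mathrm{AO}(C_4)|=14$. Once one edge is oriented, the other three can be oriented in $7$ of the $8$ ways. This $7$ is the number to watch.

## Spins on the tree: weights 4 and 3

In this section $T$ is any tree and $G=T\square K_2$. For $vw\in E(T)$ let $Q_{vw}$ be the $4$-cycle of $G$ on $(v,0),(v,1),(w,1),(w,0)$. The purpose of the section is to determine the law of the spins $\sigma$ in a uniform random acyclic orientation. First, acyclicity is a local condition.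

**Lemma 2.** An orientation of $G$ is acyclic iff no $Q_{vw}$ is a directed cycle.

*Proof.* Necessity is clear. For sufficiency, suppose there are directed cycles, and let $C$ be a shortest one. Let $T'$ be the set of $v\in V(T)$ whose fibre $\{(v,0),(v,1)\}$ meets $C$. Consecutive vertices of $C$ lie in the same fibre or in adjacent fibres, so $T[T']$ is connected, hence a tree. It has at least two vertices, because a fibre has only two vertices. Let $v$ be a leaf of $T[T']$ and $w$ its neighbor in $T'$.

Say $(v,i)\in C$. Its neighbors in $G$ are $(v,1-i)$ and the $(u,i)$ with $u$ adjacent to $v$ in $T$; among the latter only $(w,i)$ can lie on $C$. So the two neighbors of $(v,i)$ on $C$ are $(v,1-i)$ and $(w,i)$. In particular $(v,1-i)\in C$, and by the same reasoning its neighbors on $C$ are $(v,i)$ and $(w,1-i)$. Naming $i$ suitably, $C$ contains the directed path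
$$(w,i)\to(v,i)\to(v,1-i)\to(w,1-i).$$

If $(w,1-i)\to(w,i)$, then $Q_{vw}$ is a directed cycle, as claimed. Suppose instead $(w,i)\to(w,1-i)$. Then $C$ does not have length $4$, since it would have to close with $(w,1-i)\to(w,i)$. As $G$ is bipartite, $C$ has length at least $6$. Replacing the path of length $3$ by the single arrow $(w,i)\to(w,1-i)$ gives a directed cycle that is shorter by $2$, a contradiction. $\square$

**Lemma 3.** For each $\sigma\in\{\pm1\}^{V(T)}$, the number of $A\in \mathrm{AO}(G)$ with rung orientations $\sigma$ is $\prod_{vw\in E(T)}\omega(\sigma_v,\sigma_w)$, where $\omega=4$ if $\sigma_v=\sigma_w$ and $\omega=3$ otherwise.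

*Proof.* Each horizontal edge belongs to exactly one $Q_{vw}$. By Lemma 2, once the rungs are fixed, the pairs of horizontal edges for different $vw\in E(T)$ can be chosen independently, subject only to $Q_{vw}$ not being directed. A directed $Q_{vw}$ traverses its two rungs in opposite directions, that is, one from level $0$ to level $1$ and one from level $1$ to level $0$. So if $\sigma_v=\sigma_w$, all $4$ choices are allowed. If $\sigma_v\ne\sigma_w$, exactly one of the $4$ choices completes the two rungs to a directed cycle. $\square$

For $T=K_2$ this gives $4+4+3+3=14$, as counted above.

**The spin law.** Since $\omega(s,+)+\omega(s,-)=7$ for each $s$, summing over the spins of leaves, one leaf after the other, gives $|\mathrm{AO}(G)|=2\cdot7^{|E(T)|}$. So for uniform random $A\in\mathrm{AO}(G)$,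
$$\mathbb P(\sigma)=\frac12\prod_{vw\in E(T)}\frac{\omega(\sigma_v,\sigma_w)}7 .$$
Root $T$ and read this product from the root downward. The root spin is uniform, and each vertex, independently, agrees with its parent with probability $\frac47$ and disagrees with probability $\frac37$. This is an Ising model on the tree. In particular, given $\sigma_v$, the spin configurations in the subtrees of the children of $v$ are independent, and each depends on the rest only through $\sigma_v$.

## Cutting along one rung gives only $(6/7)^b$

The first set that suggests itself is $R=\{A:\sigma_{\rm root}=+1\}$ in $\mathrm{AO}(G_{b,d})$, the cut by one rung. Again $|R|=N/2$ with $N=|\mathrm{AO}(G_{b,d})|$, by reversing all edges. The boundary consists of the flips of the root rung, and we can count them exactly.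

Fix $\sigma_{\rm root}=s$. For each child $w$ of the root consider the triple formed by $\sigma_w$ and the orientations of the two horizontal edges between the root and $w$. There are $4+3=7$ admissible triples. The number of ways to complete the orientation below $w$ is $7$ to the number of tree edges below $w$, whichever triple we chose. So, given $s$, the $b$ triples are independent and uniform on the $7$ possibilities. Now reverse the root rung. By Lemma 2 the result is acyclic iff no $Q_{{\rm root},w}$ becomes directed. The $3$ triples with $\sigma_w=-s$ are harmless, since the two spins now agree. Of the $4$ triples with $\sigma_w=s$, exactly one becomes forbidden. So each child permits the flip with probability $\frac67$, the root rung can be flipped with probability $(6/7)^b$, and $2|\partial R|=N(6/7)^b$, so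
$$\frac{|\partial R|}{|R|}=\left(\frac67\right)^b .$$

This is small if $b$ is large, but $b$ is essentially the degree, and the depth $d$ has disappeared. The value is a positive constant for each fixed $b$, so this cut is compatible with a positive constant $c(k)$ for every $k$. The reason is visible in the computation: whether one can cross is decided in the star of the root, and the number of edges involved is bounded in terms of the degree. We need a set $S$ such that crossing requires an unlikely event at *every* level of the tree.

The set $S$ of Definition 2 has this property. It replaces $\sigma_{\rm root}$ by an estimate of $\sigma_{\rm root}$ computed from the leaves. A single leaf matters only if, at each of the $d$ steps up to the root, the other children of the current vertex are tied. A tie among $b-1$ biased votes has probability exponentially small in $b$, which beats the $b$ possible children. So each level should contribute a factor below $1$. Two things have to be verified: that the votes stay biased at all heights, and that $b$ is large enough. The second is a real restriction: for $b=3$, $d=1$ the expected number of pivotal leaves is $3\cdot2\cdot\frac47\cdot\frac37=\frac{72}{49}>1$.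

## Pivotal leaves decay exponentially in the depth

We prove Theorem 1. Let $b=2m+1\ge267$, $G=G_{b,d}$, $N=|\mathrm{AO}(G)|$, with $f$ and $S$ as in Definition 2.

**Step 1: from the cut to pivotal leaves.** *This step bounds $h(Z_G)$ by an expectation.* Reversing all edges maps $\mathrm{AO}(G)$ to itself, changes $\sigma$ to $-\sigma$ and hence $f_{\rm root}$ to $-f_{\rm root}$, because $b$ is odd. So it exchanges $S$ and its complement, and $|S|=|S^c|=N/2$. A flip changes one edge of $G$. If it crosses between $S$ and $S^c$, it must change a leaf spin, since $f_{\rm root}$ depends only on these; so it flips the rung of one leaf, and this leaf is pivotal at both ends of the flip. Count pairs $(A,\text{flip in }\partial S\text{ at }A)$. Each element of $\partial S$ is counted at both its endpoints, and at $A$ there are at most as many as there are pivotal leaves. With $P_d$ the expected number of pivotal leaves for uniform $A$, we get $2|\partial S|\le N P_d$, hence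
$$h(Z_G)\le\frac{|\partial S|}{|S|}\le P_d. \tag{1}$$
(Some pivotal rungs may not be flippable; we simply do not use this.)

**Step 2: a recursion in the height.** *This step expresses $P_d$ as a product over levels.* For a vertex $v$ at height $j$ (distance to the leaves), let $P_j$ be the expected number of leaves below $v$ that are pivotal for $f_v$, and let $q_j=\mathbb P(f_v=\sigma_v)$, both conditional on $\sigma_v$. The spin law below $v$ given $\sigma_v$ depends only on $j$ and $\sigma_v$. Moreover $\sigma\mapsto-\sigma$ preserves the law, changes $f_v$ to $-f_v$ and preserves pivotality, so $P_j$ and $q_j$ do not depend on the value of $\sigma_v$. In particular for $v$ the root, $P_d$ is the unconditional expectation in (1). For a leaf, $f_v=\sigma_v$, so $P_0=1$ and $q_0=1$. Put $\eta_j=2q_j-1$, so $\eta_0=1$.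

Let $j\ge1$ and condition on $\sigma_v$. The configurations in the subtrees of the $b$ children are independent and identically distributed. For a child $c$, the event $f_c=\sigma_v$ occurs if $\sigma_c=\sigma_v$ and $f_c=\sigma_c$, or if $\sigma_c\ne\sigma_v$ and $f_c\neq\sigma_c$. So it has probability
$$a_j=\tfrac47q_{j-1}+\tfrac37(1-q_{j-1})=\tfrac12(1+\delta_j),\qquad \delta_j=\frac{\eta_{j-1}}7,$$
as one sees by substituting $q_{j-1}=\frac12(1+\eta_{j-1})$. Since $f_v=\sigma_v$ iff at least $m+1$ children have $f_c=\sigma_v$,
$$q_j=\mathbb P\bigl(\mathrm{Bin}(b,a_j)\ge m+1\bigr). \tag{2}$$

Consider a leaf below a child $c$. Changing its spin affects no other child of $v$. So the leaf is pivotal for $f_v$ iff it is pivotal for $f_c$ and the values $f_{c'}$ of the other $2m$ children are split $m$ to $m$. These two events depend on disjoint subtrees, so they are independent given $\sigma_v$. The second has probability $\binom{2m}m(a_j(1-a_j))^m$. The expected number of leaves below $c$ pivotal for $f_c$ is $P_{j-1}$ given $\sigma_c$, whatever $\sigma_c$ is, hence also given $\sigma_v$. Summing over the leaves below $c$ and over the $b$ children,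
$$P_j=b\binom{2m}{m}\bigl(a_j(1-a_j)\bigr)^m P_{j-1}\le\frac b{\sqrt{\pi m}}(1-\delta_j^2)^m\,P_{j-1}. \tag{3}$$
The inequality uses $a_j(1-a_j)=(1-\delta_j^2)/4$ and
$$\binom{2m}m\le\frac{4^m}{\sqrt{\pi m}}. \tag{4}$$
To see (4), put $u_m=\binom{2m}m4^{-m}\sqrt m$. Then $u_{m+1}/u_m=\frac{2m+1}{2m+2}\sqrt{\frac{m+1}m}=\frac{2m+1}{2\sqrt{m(m+1)}}>1$, so $u_m$ increases, and its limit is $1/\sqrt\pi$ by Stirling's formula.

If $\delta_j\ge0.139$ for all $j\ge1$, then (3) gives $P_j\le\rho_bP_{j-1}$. So it remains to show that $\rho_b<1$ and that the bias persists.

**Step 3: $\rho_b<1$.** *This is where $267$ enters.* Put $\delta=0.139$, so $\delta^2=0.019321$ and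
$$\ln(1-\delta^2)\le-\delta^2-\tfrac12\delta^4\le-0.019507. \tag{5}$$
For $b=267$ we have $m=133$, and $\ln 267\le5.5873$, $\ln(133\pi)\ge6.035$, so
$$\ln\rho_{267}\le\ln267-\tfrac12\ln(133\pi)-133\cdot0.019507\le5.5873-3.0175-2.5944<0 .$$
Passing from $m$ to $m+1$, that is, from $b$ to $b+2$, multiplies $\rho_b$ by
$$\frac{2m+3}{2m+1}\sqrt{\frac m{m+1}}\,(1-\delta^2)\le\Bigl(1+\frac2{267}\Bigr)(1-0.0193)<1 .$$
So $\rho_b<1$ for all odd $b\ge267$.

**Step 4: the bias persists.** *We show that $\eta_j\ge0.973$ for all $j\ge0$; since $0.973/7=0.139$ exactly, this gives $\delta_j\ge\delta$ for all $j\ge1$.* We use induction on $j$, with $\eta_0=1$. Suppose $\eta_{j-1}\ge0.973$. Then $\delta_j\ge\delta$, and with $a=\frac12(1+\delta)$ we have $a_j\ge a$. The probability $\mathbb P(\mathrm{Bin}(b,p)\le m)$ decreases in $p$, so by (2)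
$$1-q_j=\mathbb P(\mathrm{Bin}(b,a_j)\le m)\le\sum_{i=0}^m t_i,\qquad t_i=\binom bi a^i(1-a)^{b-i}.$$
For $1\le i\le m$ we have $b-i+1\ge m+2>i$, hence
$$\frac{t_{i-1}}{t_i}=\frac{i(1-a)}{(b-i+1)a}\le\frac{1-a}a<1 .$$
So the sum is dominated by a geometric series:
$$\sum_{i\le m}t_i\le\frac{t_m}{1-\frac{1-a}a}=t_m\frac a{2a-1}=t_m\,\frac a\delta .$$
Here $t_m=\binom{2m+1}ma^m(1-a)^{m+1}$, and $\binom{2m+1}m=\frac{2m+1}{m+1}\binom{2m}m\le2\binom{2m}m$. With $a(1-a)=(1-\delta^2)/4$ and (4),
$$1-q_j\le\frac2\delta\binom{2m}m\bigl(a(1-a)\bigr)^{m+1}\le\frac2\delta\cdot\frac{1}{\sqrt{\pi m}}\cdot\frac{(1-\delta^2)^{m+1}}4\le\frac{(1-\delta^2)^m}{2\delta\sqrt{\pi m}}=\frac{\rho_b}{2\delta b}<\frac1{2\delta b},$$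
the last step by Step 3. Therefore
$$\eta_j=1-2(1-q_j)\ge1-\frac1{\delta b}\ge1-\frac1{0.139\cdot267}=1-\frac1{37.113}>0.973 .$$
This completes the induction. Note that the smallness of $\rho_b$ is used twice: it makes the pivotal leaves rare, and it keeps the votes biased.

**Step 5: conclusion.** By Step 4 and (3), $P_j\le\rho_bP_{j-1}$ for all $j\ge1$, so $P_d\le\rho_b^{\,d}$, and (1) gives $h(Z_{G_{b,d}})\le\rho_b^{\,d}$. For $b=267$ all graphs $G_{267,d}$ have maximum degree at most $269$, and $\rho_{267}^{\,d}\to0$ as $d\to\infty$. These graphs are admissible for every $k\ge269$, so for these $k$ the infimum is $0$ and no $c(k)>0$ exists. This proves Theorem 1. $\square$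

## Decay as a power of the number of vertices

We prove Theorem 2, which only rewrites $\rho_b^{\,d}$ in terms of $n$.

**Step 1: from $d$ to $n$.** *We compare $b^d$ with $n$.* We have $n=2\frac{b^{d+1}-1}{b-1}<\frac{2b}{b-1}b^d\le3b^d$. By Theorem 1 and the definition of $\alpha_b$, which is positive since $\rho_b<1$,
$$h(Z_{G_{b,d}})\le\rho_b^{\,d}=(b^d)^{-\alpha_b}\le(n/3)^{-\alpha_b}.$$

**Step 2: the size of $\alpha_b$.** *We bound $\ln(1/\rho_b)$ from below.* Since $\frac{b^2}{\pi m}=\frac{2b}{\pi(b-1)}\,b\le b$, we have $\ln\frac b{\sqrt{\pi m}}\le\frac12\ln b$. With (5),
$$\ln\frac1{\rho_b}=-m\ln(1-\delta^2)-\ln\frac b{\sqrt{\pi m}}\ge0.0195\cdot\frac{b-1}2-\frac12\ln b .$$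
Dividing by $\ln b$ gives $\alpha_b\ge0.00975\frac{b-1}{\ln b}-\frac12$.

**Step 3: arbitrarily large exponents.** *We deduce the last sentence of the theorem.* The bound of Step 2 tends to infinity with $b$. Given $\alpha>0$, choose an odd $b\ge267$ with $\alpha_b\ge\alpha$ and put $k=b+2$. As $n\ge2b^d\ge3$, we have $h(Z_{G_{b,d}})\le(n/3)^{-\alpha_b}\le(n/3)^{-\alpha}$ for every $d$. $\square$

## Canonical flip paths and cutwidth

We turn to the lower bound of Theorem 3. An ordering as in that theorem lets us see the graph through cuts with at most $w$ edges. For example, a path in its natural order has $w=1$, and a cycle in cyclic order has $w=2$.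

The method is the one used for forests: join every ordered pair $(A,B)$ by an explicit path and bound the number of pairs using a given flip. What changes is that not every orientation is acyclic, so correcting edges one by one may pass through cyclic orientations. We therefore move *vertices in a list* instead. A list of $V(G)$ induces an orientation (from earlier to later), and this is always acyclic.

Let $V_i=\{v_1,\dots,v_i\}$ and $N=|\mathrm{AO}(G)|$. For each $A\in\mathrm{AO}(G)$ fix a linear extension $\lambda_A$, that is, a list inducing $A$.

**Step 1: the paths.** *We construct a flip path from $A$ to $B$ for each ordered pair $(A,B)$.* Let $\ell_i$ be the list consisting of $V_i$ in the order $\lambda_B$, followed by $V\setminus V_i$ in the order $\lambda_A$. Then $\ell_0=\lambda_A$ induces $A$ and $\ell_n=\lambda_B$ induces $B$. The list $\ell_i$ is obtained from $\ell_{i-1}$ by moving $v_i$ to the left: first past those elements of $V\setminus V_i$ that precede it in $\lambda_A$, then into its place among $V_{i-1}$ in the order $\lambda_B$. We do this by adjacent transpositions, and call it stage $i$. Transposing adjacent entries $x,y$ of a list reverses the edge $xy$ if $xy\in E(G)$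 and otherwise changes nothing in the induced orientation. So we obtain a path of flips from $A$ to $B$, which by Lemma 1 is a path in the graph of $Z_G$.

**Step 2: congestion.** *We bound the number of pairs $(A,B)$ whose path uses a given directed flip $X\to X'$.* Let the flip reverse the edge $xy$, and suppose it is used in stage $i$. All transpositions of stage $i$ involve $v_i$, so $v_i\in\{x,y\}$ and there are at most two values of $i$. Fix $i$. During stage $i$ the elements of $V_{i-1}$ stay in the order $\lambda_B$ and those of $V\setminus V_i$ stay in the order $\lambda_A$. Hence
$$X[V_{i-1}]=B[V_{i-1}],\qquad X[V\setminus V_i]=A[V\setminus V_i],$$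
where $X[U]$ denotes the restriction of the orientation to edges inside $U$. So $X$ determines part of $A$ and part of $B$. We count the remaining freedom.

For $A$, it remains to choose $A[V_i]\in\mathrm{AO}(G[V_i])$ and the directions of the at most $w$ edges between $V_i$ and $V\setminus V_i$. So there are at most $|\mathrm{AO}(G[V_i])|\,2^w$ possible $A$.

For $B$, it remains to choose $B[V\setminus V_{i-1}]\in\mathrm{AO}(G[V\setminus V_{i-1}])$ and the directions of the at most $w$ edges between $V_{i-1}$ and its complement. An orientation of $G[V\setminus V_{i-1}]$ is given by its restriction to $V\setminus V_i$ and the directions of the edges from $v_i$ into $V\setminus V_i$. There are at most $w$ of these, since they lie in the cut between $V_i$ and the rest. So there are at most $|\mathrm{AO}(G[V\setminus V_i])|\,2^{2w}$ possible $B$.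

Finally, if we orient $G[V_i]$ and $G[V\setminus V_i]$ acyclically and orient all edges between them from $V_i$ to $V\setminus V_i$, the result is acyclic. This is an injection, so
$$|\mathrm{AO}(G[V_i])|\cdot|\mathrm{AO}(G[V\setminus V_i])|\le N .$$
Altogether at most $2^{3w}N$ pairs for each $i$, hence at most $2^{3w+1}N$ pairs use $X\to X'$.

**Step 3: expansion.** *We convert congestion into a bound on $h$.* Let $\emptyset\ne S\subsetneq\mathrm{AO}(G)$. Each of the $|S||S^c|$ paths from an element of $S$ to an element of $S^c$ uses a directed flip from $S$ to $S^c$, and there are $|\partial S|$ such directed flips. Hence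
$$|\partial S|\,2^{3w+1}N\ge|S||S^c|\ge\frac N2\min(|S|,|S^c|),$$
since the larger of the two sets has at least $N/2$ elements. So $|\partial S|/\min(|S|,|S^c|)\ge2^{-(3w+2)}$, and $h(Z_G)\ge2^{-(3w+2)}$. $\square$

## Bounded treewidth and the tree prisms

Recall that a *tree decomposition* of $G$ consists of a tree whose nodes $x$ carry *bags* $B_x\subseteq V(G)$ such that every vertex lies in some bag, every edge has both ends in some bag, and for each vertex the nodes whose bags contain it form a subtree. Its width is the maximum of $|B_x|-1$, and the *treewidth* is the minimum width. For example, $T\square K_2$ with $T$ rooted has treewidth at most $3$: use $T$ itself, with bag at $v$ consisting of the fibre of $v$ and the fibre of its parent (only its own fibre for the root). The vertex $(v,i)$ lies in the bags at $v$ and at the children of $v$, which form a star.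

For part (a) we need balanced separators; this is from Robertson–Seymour, *Graph Minors II*.

**Lemma 4.** A graph $G$ of treewidth at most $t$ on $n\ge 1$ vertices has a set $X$ with $|X|\le t+1$ such that every component of $G-X$ has at most $n/2$ vertices.

*Proof.* Take a tree decomposition of width at most $t$ and suppose that no bag works. Then for each node $x$ some component $C_x$ of $G-B_x$ has more than $n/2$ vertices. A vertex outside $B_x$ has all its bags in one branch of the tree at $x$, and adjacent vertices share a bag, so $C_x$ lies in a single branch. Draw an arrow from $x$ along the tree edge leading into this branch. There are more nodes than tree edges, so some tree edge $xy$ carries arrows from both ends. Then the vertices of $C_x$ lie only in bags on the side of $y$, and the vertices of $C_y$ only in bags on the side of $x$. So $C_x$ and $C_y$ are disjoint, each with more than $n/2$ vertices, a contradiction. $\square$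

**Proof of Theorem 3(a).** *We order the vertices by recursive separation.* Let $\Delta(G)\le k$, let $G$ have treewidth at most $t$, and let $n=|V(G)|\ge1$. We show by induction on $n$ that the cutwidth of $G$ is at most $k(t+1)(1+\log_{3/2}n)$. Both hypotheses pass to subgraphs. For $n=1$ there are no edges. Let $n\ge2$ and take $X$ from Lemma 4. We group the components of $G-X$ into $V\setminus X=L\sqcup R$ with $|L|,|R|\le2n/3$ and no edges between $L$ and $R$. If some component has at least $n/3$ vertices, let it be $L$; then $|L|\le n/2$ and $|R|\le n-|L|\le2n/3$. Otherwise all components have fewer than $n/3$ vertices; add components to $L$ until $|L|\ge n/3$ for the first time. Then $|L|<2n/3$ and $|R|\le2n/3$. If $n/3$ is never reached, put all components into $L$ and $R=\emptyset$.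

Order $L$ by the induction hypothesis, then list $X$ in any order, then $R$ by the induction hypothesis. The edges cut by a prefix are of two kinds: edges meeting $X$, of which there are at most $k|X|\le k(t+1)$, and edges inside $L$ or inside $R$. Edges of the second kind occur in at most one of $L$ and $R$, because a prefix cannot be strictly inside both, and they form a prefix cut of that part. If they occur in a part with $n'\ge1$ vertices, then $n'\le2n/3$, and the total is at most
$$k(t+1)+k(t+1)\bigl(1+\log_{3/2}(2n/3)\bigr)=k(t+1)(1+\log_{3/2}n).$$
If there are none, the total is at most $k(t+1)$. This completes the induction. Let $w$ be the cutwidth of $G$; then $3w+2\le3k(t+1)(1+\log_{3/2}n)+2$, and the first part of Theorem 3 gives (a). Since $2^{-3k(t+1)\log_{3/2}n}=n^{-3k(t+1)\ln2/\ln(3/2)}$, the bound is polynomial in $1/n$ for fixed $k,t$. $\square$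

For the prisms themselves, an explicit ordering gives more precise information.

**Proof of Theorem 3(b).** *We bound the cutwidth of $G_{b,d}$ by $2bd+1$.* Order $T_{b,d}$ in depth-first preorder. Consider a nonempty prefix of this order, with last vertex $u$. A tree edge is cut iff the parent is in the prefix and the child is not. If $v$ is in the prefix but is neither $u$ nor an ancestor of $u$, then its whole subtree was visited before $u$, and $v$ has no unvisited child. So only the vertices on the path from the root to $u$ can have unvisited children. At most $d$ of these are non-leaves, each with at most $b$ unvisited children. So at most $bd$ tree edges are cut; the empty prefix cuts none.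

Now list the vertices of $G_{b,d}$ in this order of $v$, with $(v,0),(v,1)$ consecutive. In each of the two layers, a prefix of this list is a preorder prefix, so at most $bd$ horizontal edges are cut in each layer. At most one rung is cut, namely when the prefix ends between $(v,0)$ and $(v,1)$. So we can take $w=2bd+1$, and the first part of Theorem 3 gives
$$h(Z_{G_{b,d}})\ge2^{-(6bd+5)} .$$
Since $n=2(1+b+\dots+b^d)\ge2b^d$, we have $d\le\ln(n/2)/\ln b$, hence
$$h(Z_{G_{b,d}})\ge2^{-5}\exp\Bigl(-6b\ln2\cdot\frac{\ln(n/2)}{\ln b}\Bigr)=2^{-5}(n/2)^{-6b\ln2/\ln b}.$$

*Comparison with Theorem 2.* Fix an odd $b\ge267$ and let $d\to\infty$. The quantity $-\ln h(Z_{G_{b,d}})/\ln n$ has lower limit at least $\alpha_b\ge0.00975\frac{b-1}{\ln b}-\frac12$ by Theorem 2, and upper limit at most $6\ln2\cdot\frac b{\ln b}$ by the bound just proved. As $b\to\infty$ through odd values, both bounds are of order $b/\ln b$, so the decay exponent of the family is of this order up to constant factors. $\square$
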